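\title{The Artin group of type $E_8$ is right-orderable}

\begin{abstract}
We prove that the Artin group of type $E_8$ is right-orderable, and hence that every Artin group of spherical type is. A simply-laced spherical Artin group acts by Dehn twists on a surface with boundary, and its image in the automorphism group of the fundamental group is right-orderable. The kernel acts trivially on homology modulo $2$, which forces it into a finite-index subgroup $Q$, and a faithful Krammer-type representation embeds $Q$ in a bi-orderable congruence group of matrices. The resulting order makes every conjugate of every standard generator positive and restricts to a well-order on the Artin monoid.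
\end{abstract}

\section{Introduction}

A \emph{Coxeter graph} $\Gamma$ has vertices $1,\dots,n$ and labels $m_{ij}=m_{ji}\in\{2,3,\dots\}$ for $i\ne j$. The vertices $i,j$ are joined by an edge when $m_{ij}\ge3$, and the label is omitted when $m_{ij}=3$. The \emph{Artin group} $\mathcal A_\Gamma$ has generators $s_1,\dots,s_n$ and relations
\[
\underbrace{s_is_js_i\cdots}_{m_{ij}}=\underbrace{s_js_is_j\cdots}_{m_{ij}}\qquad(i\ne j),
\]
and the \emph{Artin monoid} $\mathcal A_\Gamma^+$ is the monoid with the same presentation. Adding the relations $s_i^2=1$ gives the Coxeter group $W$. The kernel of the projection $\pi\colon\mathcal A_\Gamma\to W$ is the \emph{pure} Artin group. The graph $\Gamma$ is of \emph{spherical type} if $W$ is finite, and \emph{simply laced} if all $m_{ij}\le3$; the connected, simply-laced spherical graphs are the trees $A_n$, $D_n$, $E_6$, $E_7$, $E_8$. The graph $E_8$ has vertices $1,\dots,8$ and edges $\{1,3\}$, $\{3,4\}$, $\{4,5\}$, $\{5,6\}$, $\{6,7\}$, $\{7,8\}$, $\{2,4\}$.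

A group or monoid is \emph{right-orderable} if it has a strict total order such that $g<h$ implies $gk<hk$ for all $g,h,k$. A group is \emph{bi-orderable} if it has such an order for which $g<h$ also implies $kg<kh$. A right-invariant order rules out torsion: $1<g$ gives $g<g^2<g^3<\cdots$, and $g<1$ gives the reverse chain. So $W$ is never right-orderable, and one may ask whether removing the relations $s_i^2=1$ removes every obstruction. For a single vertex it does, since $\mathcal A_{A_1}=\mathbb Z$. A bi-invariant order is too much to ask for as soon as $\Gamma$ has an edge (Theorem~\ref{thm:B}(3)), so one-sided orders are the natural ones to look for.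

The following facts are known. The Artin groups of types $A$ and $D$ are right-orderable; every irreducible spherical-type Artin group injects into one of type $A$, $D$ or $E$; the groups of types $E_6$ and $E_7$ are subgroups of $\mathcal A_{E_8}$; and for spherical $\Gamma$ the group $\mathcal A_\Gamma$ is right-orderable if and only if the monoid $\mathcal A_\Gamma^+$ is. Everything therefore depends on one group, and this is the problem posed by Mulholland and Rolfsen \cite{MR}: \emph{is $\mathcal A_{E_8}$ (equivalently, $\mathcal A^+_{E_8}$) right-orderable?} The presentation of $\mathcal A_{E_8}$ differs from those of types $A$ and $D$ only in the shape of the tree, so one would guess that the answer is yes. It is.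

\begin{theorem}\label{thm:A}
Let $\Gamma$ be a connected, simply-laced Coxeter graph of spherical type with $n\ge2$ vertices. Then $\mathcal A_\Gamma$ is right-orderable. In particular $\mathcal A_{E_8}$ and $\mathcal A_{E_8}^+$ are right-orderable, and hence all Artin groups of spherical type are right-orderable.
\end{theorem}

The construction gives more. For simply-laced spherical $\Gamma$ with root system $\Phi$ (recalled in Section~\ref{sec:roots}) put
\[
Q=\{a\in\mathcal A_\Gamma:\ \pi(a)\beta=\pm\beta\ \text{ for all }\beta\in\Phi\}.
\]
This is the kernel of the action of $\mathcal A_\Gamma$ on the finite set of pairs $\{\pm\beta\}$, so it is a normal subgroup of finite index, and it contains the pure Artin group.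

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] For every spherical-type $\Gamma$, the group $\mathcal A_\Gamma$ has a right-invariant order in which every conjugate of every $s_i$ is $>1$. Its restriction to $\mathcal A_\Gamma^+$ is a right-invariant well-order, and deleting letters from a positive word never increases the element.
\item[(2)] For $\Gamma$ of type $A$, $D$, $E$, the finite-index subgroup $Q$, and hence also the pure Artin group, is bi-orderable.
\item[(3)] For spherical $\Gamma$, the group $\mathcal A_\Gamma$ is bi-orderable if and only if $\Gamma$ has no edges.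
\end{enumerate}
\end{theorem}

Bi-orderability of pure spherical Artin groups is due to Marin \cite{Marin}; we do not use that result.

\subsection*{The method}
An extension of a right-orderable group by a right-orderable group is right-orderable (Lemma~\ref{lem:cones}), so one looks for a homomorphism with orderable kernel and orderable image. There are two natural candidates, and neither suffices alone. The action on the pairs $\{\pm\beta\}$ has the bi-orderable kernel $Q$, but its image is finite. The action $\theta$ by Dehn twists on the fundamental group of a surface built from $\Gamma$ has a right-orderable image, but nothing tells us that it is faithful. The two defects cancel: the homology modulo $2$ of the surface is the root lattice modulo $2$, and this gives $\ker\theta\subset Q$. We never need to know $\ker\theta$ more precisely.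

Most of the work goes into ordering $Q$. We construct a representation $\rho$ of $\mathcal A_\Gamma$ over $\mathbb Z[q^{\pm1},t^{\pm1}]$ on a module with a basis indexed by the positive roots, and use two of its specializations. At $q=t=1$ it is the permutation action on the pairs $\{\pm\beta\}$, so $Q$ consists of the elements whose matrices are congruent to $1$. At $t=0$, $0<q<1$ the matrices are nonnegative, and their patterns of zeros prove faithfulness by Krammer's argument.

Sections~\ref{sec:cones} and~\ref{sec:roots} collect the facts on orders and on roots. Section~\ref{sec:A2} works out the case $A_2$ by hand. Sections~\ref{sec:rho} and~\ref{sec:faithful} treat $\rho$, Section~\ref{sec:surface} treats the surface and proves Theorem~\ref{thm:A}, and Section~\ref{sec:positive} proves Theorem~\ref{thm:B}(1).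

\section{Positive cones}\label{sec:cones}

A \emph{positive cone} in a group $G$ is a subset $\mathcal P$ with $\mathcal P\mathcal P\subset\mathcal P$ and $G=\mathcal P\sqcup\{1\}\sqcup\mathcal P^{-1}$. Define $g<h$ to mean $hg^{-1}\in\mathcal P$. The partition gives trichotomy, $kg^{-1}=(kh^{-1})(hg^{-1})$ gives transitivity, and $(hk)(gk)^{-1}=hg^{-1}$ gives right-invariance. The elements $>1$ are those of $\mathcal P$. Since $(kh)(kg)^{-1}=k(hg^{-1})k^{-1}$, the order is bi-invariant if $\mathcal P$ is invariant under conjugation. The preimage of a positive cone under an injective homomorphism is a positive cone, and it is conjugation-invariant if the original one is.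

\begin{lemma}\label{lem:cones}
\begin{enumerate}
\item[(a)] Let $\theta\colon G\to H$ be a homomorphism with kernel $K$, and let $\mathcal P_H$, $\mathcal P_K$ be positive cones in $H$, $K$. Then $\mathcal P=\theta^{-1}(\mathcal P_H)\cup\mathcal P_K$ is a positive cone in $G$.
\item[(b)] Let $\mathcal P_1,\dots,\mathcal P_k$ be positive cones in $G_1,\dots,G_k$. The elements of $G_1\times\dots\times G_k$ whose first nontrivial coordinate is positive form a positive cone, which is conjugation-invariant if every $\mathcal P_c$ is.
\end{enumerate}
\end{lemma}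

\begin{proof}
(a) For $g\notin K$ exactly one of $g^{\pm1}$ lies in $\theta^{-1}(\mathcal P_H)$, and for $1\ne g\in K$ exactly one lies in $\mathcal P_K$. If $g,h\in\mathcal P$ do not both lie in $K$, then $\theta(gh)$ is one of $\theta(g)$, $\theta(h)$ or a product of two elements of $\mathcal P_H$, so $\theta(gh)\in\mathcal P_H$. If both lie in $K$, then $gh\in\mathcal P_K$.

(b) In a product of two such elements, the first position where one of the factors is nontrivial carries an element of $\mathcal P_c$ or of $\mathcal P_c\mathcal P_c$. Inversion and conjugation act coordinate by coordinate.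
\end{proof}

The next two lemmas are the sources of the cones on the image and on the kernel.

\begin{lemma}\label{lem:action}
Let $H$ act faithfully by order-preserving bijections on a totally ordered countable set $X=\{x_1,x_2,\dots\}$. Let $\mathcal P_H$ be the set of $h\ne1$ such that $hx_k>x_k$ for the least $k$ with $hx_k\ne x_k$. Then $\mathcal P_H$ is a positive cone, and it contains every $h\ne1$ with $hx\ge x$ for all $x\in X$.
\end{lemma}

\begin{proof}
For $h\ne1$ the index $k$ exists by faithfulness and is the same for $h^{-1}$; moreover $hx_k>x_k$ is equivalent to $x_k>h^{-1}x_k$. So exactly one of $h^{\pm1}$ lies in $\mathcal P_H$. Let $g,h\in\mathcal P_H$ have indices $k,l$. Then $gh$ fixes $x_m$ for $m<\min(k,l)$. If $k<l$, then $ghx_k=gx_k>x_k$. If $k\ge l$, then $hx_l>x_l$ gives $ghx_l>gx_l\ge x_l$. The last assertion is immediate from the definition.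
\end{proof}

\begin{lemma}\label{lem:congruence}
Let $\mathfrak m=(\xi,\eta)$ be the maximal ideal of $\mathbb Q[[\xi,\eta]]$. The group $G=\{g\in GL_N(\mathbb Q[[\xi,\eta]]):g\equiv1 \bmod \mathfrak m\}$ is bi-orderable.
\end{lemma}

\begin{proof}
For each $d\ge1$ choose a basis of the finite-dimensional $\mathbb Q$-vector space $M_N(\mathfrak m^d/\mathfrak m^{d+1})$, and call a nonzero vector positive if its first nonzero coordinate is positive. A sum of positive vectors is positive. For $1\ne g=1+Y\in G$ let the \emph{degree} $d$ be maximal with $Y\in M_N(\mathfrak m^d)$, which exists because $\bigcap_d\mathfrak m^d=0$, and let the \emph{leading term} be the class of $Y$ in $M_N(\mathfrak m^d/\mathfrak m^{d+1})$. Let $\mathcal P$ be the set of $g\neq 1$ with positive leading term. In $(1+Y)(1+Y')=1+Y+Y'+YY'$ the term $YY'$ has entries in $\mathfrak m^{d+d'}$. So the leading term of a product of two elements of $\mathcal P$ is that of the factor of smaller degree, or the sum of the two leading terms if $d=d'$; it is positive in both cases. From $(1+Y)^{-1}=1-Y+Y^2-\cdots$ we see that inversion changes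 the sign of the leading term. For $h\in G$ we have $hgh^{-1}=1+hYh^{-1}$ and $hYh^{-1}\equiv Y \bmod \mathfrak m^{d+1}$ because $h\equiv h^{-1}\equiv1\bmod\mathfrak m$. So $\mathcal P$ is a conjugation-invariant positive cone.
\end{proof}

We can already settle the question of bi-invariant orders.

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
If $\Gamma$ has no edges, then $\mathcal A_\Gamma\cong\mathbb Z^n$ is bi-orderable by Lemma~\ref{lem:cones}(b). Suppose that $m=m_{ij}\ge3$ and that $\mathcal A_\Gamma$ is bi-ordered. Let $\Delta$ be the common value of the two alternating words of length $m$ in $s_i,s_j$. Then $(s_is_j)^m=\Delta^2=(s_js_i)^m$: for even $m$ square either word, and for odd $m$ multiply the two words in either order. Hence $s_i(s_is_j)^m=s_i(s_js_i)^m=(s_is_j)^ms_i$. In a bi-ordered group $a<b$ implies $a^m<b^m$, so $m$-th roots are unique. Put $g=s_is_j$. From $(s_igs_i^{-1})^m=g^m$ we get $s_igs_i^{-1}=g$, that is, $s_is_j=s_js_i$. This fails already in $W$, where $s_is_j$ has order $m\ge3$ while a product of two commuting involutions has order at most $2$.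
\end{proof}

\section{Roots, reduced words and the subgroup $Q$}\label{sec:roots}

From here to the end of Section~\ref{sec:surface}, unless stated otherwise, $\Gamma$ is connected, simply laced and spherical with $n\ge2$ vertices, $\mathcal A=\mathcal A_\Gamma$ and $\mathcal A^+=\mathcal A_\Gamma^+$. Write $i\sim j$ if $i,j$ are joined, and $i\perp j$ if $i\ne j$ are not joined.

Let $L=\bigoplus_i\mathbb Z\alpha_i$ with the symmetric form given by $(\alpha_i,\alpha_i)=2$, $(\alpha_i,\alpha_j)=-1$ for $i\sim j$ and $(\alpha_i,\alpha_j)=0$ for $i\perp j$. It is positive definite because $W$ is finite, and it is \emph{even}: $(\mu,\mu)\in2\mathbb Z$ for all $\mu\in L$. The group $W$ acts faithfully and isometrically on $L$ by $s_i\mu=\mu-(\alpha_i,\mu)\alpha_i$, where $s_i$ also denotes the image of the generator in $W$. The root system is $\Phi=\{w\alpha_i\}$. Each root is a combination $\sum n_i\alpha_i$ with all $n_i\ge0$ (positive, $\beta\in\Phi^+$, $\beta>0$) or all $n_i\le0$ (negative), and $\operatorname{ht}(\sum n_i\alpha_i)=\sum n_i$. We use the following standard facts.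
\begin{enumerate}
\item[(R1)] For roots $\beta\ne\pm\alpha$ we have $(\alpha,\beta)\in\{-1,0,1\}$, and $\alpha+\beta\in\Phi$ if and only if $(\alpha,\beta)=-1$.
\item[(R2)] The reflection $s_i$ permutes $\Phi^+\setminus\{\alpha_i\}$.
\item[(R3)] If $\beta=\sum n_j\alpha_j\in\Phi^+$ is not simple, there is $j$ with $(\alpha_j,\beta)=1$, because $2=\sum n_j(\alpha_j,\beta)$. Whenever $\beta\in\Phi^+$ and $(\alpha_j,\beta)=1$, the root $\beta$ is not simple and $\beta-\alpha_j=s_j\beta\in\Phi^+$.
\end{enumerate}

Let $\ell$ be the length function of $W$ and $\Phi(w)=\{\beta\in\Phi^+:w^{-1}\beta<0\}$. Write $x\le w$ if $w=xy$ with $\ell(w)=\ell(x)+\ell(y)$; this is a partial order with least element $1$. For $i\neq j$ let $\Phi_{ij}^+$ be $\{\alpha_i,\alpha_j,\alpha_i+\alpha_j\}$ if $i\sim j$ and $\{\alpha_i,\alpha_j\}$ if $i\perp j$, and let $w_{ij}$ be $s_is_js_i=s_js_is_j$ or $s_is_j=s_js_i$, respectively.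
\begin{enumerate}
\item[(R4)] $|\Phi(w)|=\ell(w)$, $\Phi(s_i)=\{\alpha_i\}$ and $\Phi(w_{ij})=\Phi^+_{ij}$. If $\ell(xy)=\ell(x)+\ell(y)$, then $\Phi(xy)=\Phi(x)\sqcup x\Phi(y)$.
\item[(R5)] If $\ell(xs_i)>\ell(x)$ and $\ell(xs_j)>\ell(x)$ with $i\ne j$, then $\ell(xw_{ij})=\ell(x)+\ell(w_{ij})$.
\item[(R6)] Any two reduced words for $w$ are related by the defining relations of $\mathcal A^+$. So $w$ has a canonical lift $\hat w\in\mathcal A^+$, and $\widehat{xy}=\hat x\hat y$ when $\ell(xy)=\ell(x)+\ell(y)$. In particular $x\le w$ implies that $\hat x$ left-divides $\hat w$.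
\end{enumerate}
The relations of $\mathcal A^+$ preserve word length, so each element of $\mathcal A^+$ has a length. Finally, for every spherical $\Gamma$ we use two theorems of Brieskorn--Saito and Deligne.
\begin{enumerate}
\item[(M1)] Every element of $\mathcal A_\Gamma$ has the form $ab^{-1}$ with $a,b$ in the image of $\mathcal A^+_\Gamma$.
\item[(M2)] The natural map $\mathcal A^+_\Gamma\to\mathcal A_\Gamma$ is injective.
\end{enumerate}

\begin{remark}\label{rem:Q}
The group $Q$ is the preimage of $W\cap\{\pm1\}$. Indeed, if $w\alpha_i=\epsilon_i\alpha_i$ with signs $\epsilon_i$, then $\epsilon_i\epsilon_j=1$ for $i\sim j$ because $w$ preserves $(\alpha_i,\alpha_j)=-1$, and $\Gamma$ is connected. For $E_8$ the group $Q$ is strictly larger than the pure group: the longest element $w_0$ maps $\Phi^+$ to $-\Phi^+$, so $-w_0$ permutes the simple roots by an automorphism of the graph, which must be trivial; thus $w_0=-1$. Since $-1$ is invisible on $L/2L$, our argument places $\ker\theta$ in $Q$ and not in the pure group. This is why we order $Q$.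
\end{remark}

\section{The case $A_2$}\label{sec:A2}

Let $\mathcal A=\langle s_1,s_2\mid s_1s_2s_1=s_2s_1s_2\rangle$, with $\Phi^+=\{\alpha_1,\alpha_2,\alpha_1+\alpha_2\}$. Every ingredient of the proof can be seen here.

\subsection*{The surface}
Take a torus $S$ with one boundary circle and two curves $a_1,a_2$ that cross once. The Dehn twists $T_1,T_2$ about them satisfy $T_1T_2T_1=T_2T_1T_2$, so $\mathcal A$ acts on the free group $\pi_1(S)$. On $H_1(S;\mathbb F_2)$ the twist $T_1$ fixes $[a_1]$ and exchanges $[a_2]$ with $[a_1]+[a_2]$, just as $s_1$ fixes $\{\pm\alpha_1\}$ and exchanges $\{\pm\alpha_2\}$ with $\{\pm(\alpha_1+\alpha_2)\}$. The same holds with the indices exchanged. So an element acting trivially on $\pi_1(S)$ fixes the three pairs, and lies in $Q$.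

\subsection*{The matrices}
We deform this permutation action. On the free $\mathbb Z[q^{\pm1},t^{\pm1}]$-module with basis $e_1,e_2,e_{12}$ put, for $\{i,j\}=\{1,2\}$,
\[
\sigma_ie_i=te_i,\qquad \sigma_ie_j=(1-q)e_j+e_{12},\qquad \sigma_ie_{12}=qe_j+tc\,e_i ,
\]
with a coefficient $c$ to be found. We have $\sigma_1\sigma_2e_1=qe_2+t(1-q+c)e_1$. Therefore $\sigma_1\sigma_2\sigma_1e_1=t\sigma_1\sigma_2e_1$ has no $e_{12}$-term, while $\sigma_2\sigma_1\sigma_2e_1$ has $e_{12}$-coefficient $t(1-q+c)$. The braid relation forces $c=q-1$. With this value $\sigma_i\sigma_je_i=qe_j$, and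
\begin{align*}
\sigma_1\sigma_2\sigma_1e_1&=t\,\sigma_1\sigma_2e_1=qt\,e_2,\qquad \sigma_1(\sigma_2\sigma_1e_2)=q\sigma_1e_1=qt\,e_1,\\
\sigma_1\sigma_2\sigma_1e_{12}&=qt\,\sigma_1e_2+t(q-1)\sigma_1\sigma_2e_1=qt\big((1-q)e_2+e_{12}\big)+t(q-1)qe_2=qt\,e_{12}.
\end{align*}
The result is symmetric in the indices, so the braid relation holds. At $q=t=1$ we recover the permutation action. With $q=1+\xi$, $t=1+\eta$ the elements of $Q$ act by matrices in the group of Lemma~\ref{lem:congruence}; for example $(s_1s_2s_1)^2$ acts as the scalar $q^2t^2$, whose leading term is $2(\xi+\eta)\cdot1$.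

\subsection*{Reading off a positive word}
Put $t=0$, let $0<q<1$ be real, and write $\tau_i$ for the resulting nonnegative matrix. For $b\in\mathcal A^+$ apply the corresponding product $\tau_b$ to $v_+=e_1+e_2+e_{12}$, and let $Z(b)$ be the set of roots whose coefficient vanishes. We find
\[
\tau_1v_+=e_2+e_{12},\qquad \tau_1\tau_2v_+=qe_2,\qquad \tau_1\tau_1\tau_2v_+=q(1-q)e_2+qe_{12},\qquad\tau_1\tau_2\tau_1v_+=0 .
\]
So $Z(s_1)=\Phi(s_1)$, $Z(s_1s_2)=\{\alpha_1,\alpha_1+\alpha_2\}=\Phi(s_1s_2)$, $Z(s_1^2s_2)=\{\alpha_1\}$ and $Z(s_1s_2s_1)=\Phi^+$. In each case $\alpha_k\in Z(b)$ exactly when $b$ can be written with first letter $s_k$; note that $s_1s_2s_1=s_2s_1s_2$. If this holds for all $b$, then the matrix of $b$ reveals a first letter, we cancel it, and we continue. The cancellation needs $t\neq0$: the $\tau_i$ are singular, and here even $\tau_1\tau_2\tau_1=0$.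

\section{The representation $\rho$}\label{sec:rho}

Let $\Lambda=\mathbb Z[q^{\pm1},t^{\pm1}]$ and let $V$ be the free $\Lambda$-module with basis $e_\beta$, $\beta\in\Phi^+$. Write $e_i=e_{\alpha_i}$, and $e_{ij}=e_{\alpha_i+\alpha_j}$ for $i\sim j$. Following the pattern of $A_2$, define
\[
\tau_ke_\beta=\begin{cases}0&\beta=\alpha_k,\\ q\,e_{\beta-\alpha_k}&(\alpha_k,\beta)=1,\\ e_\beta&(\alpha_k,\beta)=0,\\ (1-q)e_\beta+e_{\beta+\alpha_k}&(\alpha_k,\beta)=-1,\end{cases}
\qquad\quad \sigma_kv=\tau_kv+tf_k(v)\,e_k,
\]
where the linear forms $f_k\colon V\to\Lambda$ are still to be chosen. The maps $\tau_k$ satisfy the braid relations but kill $e_k$. The rank-one terms make them invertible, and the difficulty is to choose the $f_k$ so that the relations survive.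

\subsection{The singular part}

By (R2), $\tau_k$ preserves the span of the $e_\beta$ with $\beta\ne\alpha_k$. There it is a direct sum of $1\times1$ identity blocks and of blocks $\left(\begin{smallmatrix}1-q&q\\1&0\end{smallmatrix}\right)$ on pairs $e_\beta,e_{\beta+\alpha_k}$. Such a block has trace $1-q$ and determinant $-q$, so it satisfies $\tau^2=(1-q)\tau+q$, and so does an identity block. Hence
\begin{equation}\label{eq:quadratic}
\tau_k^2v-(1-q)\tau_kv-qv\in\Lambda e_k\qquad(v\in V).
\end{equation}

Let $i\sim j$ and $\beta\in\Phi^+\setminus\Phi^+_{ij}$. By (R1), the two numbers $(\alpha_i,\beta)$, $(\alpha_j,\beta)$ and their sum $(\alpha_i+\alpha_j,\beta)$ lie in $\{-1,0,1\}$. So the pair $\big((\alpha_i,\beta),(\alpha_j,\beta)\big)$ is $(0,0)$, or one of $(-1,0),(1,-1),(0,1)$, or one of these with $i,j$ exchanged. For the three listed pairs, $\beta$ belongs to a \emph{triple} of positive roots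
\begin{equation}\label{eq:triple}
\gamma_0,\qquad\gamma_1=\gamma_0+\alpha_i,\qquad\gamma_2=\gamma_1+\alpha_j,\qquad\text{with pairs }(-1,0),\ (1,-1),\ (0,1);
\end{equation}
positivity follows from (R3). Conversely, every positive root with pair $(-1,0)$ starts such a triple, and no member of a triple lies in $\Phi^+_{ij}$.

\begin{lemma}\label{lem:tau}
We have $\tau_i\tau_j=\tau_j\tau_i$ for $i\perp j$, and $\tau_i\tau_j\tau_i=\tau_j\tau_i\tau_j$ for $i\sim j$.
\end{lemma}

\begin{proof}
Let $i\perp j$. Both products kill $e_i$ and $e_j$. The orbit under $\langle s_i,s_j\rangle$ of any other positive root consists of positive roots other than $\alpha_i,\alpha_j$, and has the form $\{\beta_0+a\alpha_i+a'\alpha_j\}$, where each of $a,a'$ ranges over $\{0\}$ or $\{0,1\}$. The pairing with $\alpha_i$ depends only on $a$ and the pairing with $\alpha_j$ only on $a'$. So on the span of the orbit $\tau_i=P\otimes1$ and $\tau_j=1\otimes P'$ for blocks $P,P'$ as above, and these commute.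

Let $i\sim j$. For a pair $(0,0)$ both maps fix $e_\beta$. On a triple, write $\gamma_a$ for $e_{\gamma_a}$. Then
\begin{equation}\label{eq:tautriple}
\begin{aligned}
&\tau_i\gamma_0=(1-q)\gamma_0+\gamma_1, &&\tau_i\gamma_1=q\gamma_0, &&\tau_i\gamma_2=\gamma_2,\\
&\tau_j\gamma_0=\gamma_0, &&\tau_j\gamma_1=(1-q)\gamma_1+\gamma_2, &&\tau_j\gamma_2=q\gamma_1.
\end{aligned}
\end{equation}
Put $u=\tau_j\tau_i\gamma_0=(1-q)\gamma_0+(1-q)\gamma_1+\gamma_2$. Then $\tau_j\tau_i\tau_j\gamma_0=u$, and $\tau_iu=\big((1-q)^2+q(1-q)\big)\gamma_0+(1-q)\gamma_1+\gamma_2=u$. Next, $\tau_i\tau_j\tau_i\gamma_1=q\tau_i\gamma_0=q(1-q)\gamma_0+q\gamma_1$, and $\tau_j\tau_i\tau_j\gamma_1=\tau_j\big(q(1-q)\gamma_0+\gamma_2\big)$ has the same value. Finally $\tau_i\tau_j\tau_i\gamma_2=q\tau_i\gamma_1=q^2\gamma_0$ and $\tau_j\tau_i\tau_j\gamma_2=q^2\tau_j\gamma_0=q^2\gamma_0$. The relation is symmetric in $i,j$, so this covers both kinds of triples. On $e_i,e_j,e_{ij}$ both sides vanish: $\tau_i\tau_j\tau_ie_i=0$, $\tau_j\tau_i\tau_je_i=\tau_j\tau_i\big((1-q)e_i+e_{ij}\big)=q\tau_je_j=0$, $\tau_i\tau_j\tau_ie_{ij}=q\tau_i\tau_je_j=0$,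 and the remaining three values follow by exchanging $i$ and $j$.
\end{proof}

\subsection{Conditions on the forms $f_k$}

\begin{lemma}\label{lem:F}
The maps $\sigma_k$ satisfy the braid relations provided that
\begin{enumerate}
\item[(F1)] $f_i(e_i)=1$; $f_i(e_j)=0$ for $j\ne i$; $f_i(e_{ij})=q-1$ for $i\sim j$;
\item[(F2)] $f_i\tau_j=f_i$ for $i\perp j$;
\item[(F3)] $f_j\tau_i=f_i\tau_j$ for $i\sim j$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $i\perp j$ we have $\sigma_ie_j=e_j$, so $\sigma_i\sigma_jv=\tau_i\tau_jv+tf_i(\tau_jv)e_i+tf_j(v)e_j$. By (F2) and Lemma~\ref{lem:tau} this is symmetric in $i,j$.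

Let $i\sim j$. By (F1), $\sigma_je_i=(1-q)e_i+e_{ij}$, $\sigma_ie_j=(1-q)e_j+e_{ij}$ and $\sigma_i\sigma_je_i=(1-q)te_i+qe_j+t(q-1)e_i=qe_j$. Applying $\sigma_i$ to $\sigma_j\sigma_iv=\tau_j\tau_iv+tf_j(\tau_iv)e_j+tf_i(v)\sigma_je_i$ gives
\[
\sigma_i\sigma_j\sigma_iv=\tau_i\tau_j\tau_iv+t\Big[f_i(\tau_j\tau_iv)\,e_i+f_j(\tau_iv)\,e_{ij}+\big((1-q)f_j(\tau_iv)+qf_i(v)\big)e_j\Big].
\]
The coefficient of $e_{ij}$ is symmetric by (F3). To match the coefficients of $e_i$ in $\sigma_i\sigma_j\sigma_i v$ and $\sigma_j\sigma_i\sigma_j v$ we need $f_i\tau_j\tau_i=(1-q)f_i\tau_j+qf_j$. By (F3), by \eqref{eq:quadratic} and by $f_j(e_i)=0$,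
\[
f_i\tau_j\tau_i=f_j\tau_i^2=(1-q)f_j\tau_i+qf_j=(1-q)f_i\tau_j+qf_j .
\]
The same identity with $i,j$ exchanged matches the coefficients of $e_j$.
\end{proof}

The factors $q$ in $\tau_k$ accompany changes of height, so we normalize them away. Put $f_i(e_i)=1$ and $f_i(e_\beta)=q^{\operatorname{ht}\beta}\psi_i(\beta)$ for $\beta\ne\alpha_i$, and let $\kappa=(q-1)q^{-2}$.

\begin{lemma}\label{lem:psi}
Conditions \textup{(F1)--(F3)} hold if the functions $\psi_i\colon\Phi^+\setminus\{\alpha_i\}\to\Lambda$ satisfy
\begin{enumerate}
\item[(a)] $\psi_i(\alpha_j)=0$ for $j\ne i$, and $\psi_i(\alpha_i+\alpha_j)=\kappa$ for $i\sim j$;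
\item[(b)] $\psi_i(\beta+\alpha_j)=\psi_i(\beta)$ if $i\perp j$ and $(\alpha_j,\beta)=-1$;
\item[(c)] $\psi_i(\beta)=\psi_j(\beta)$ if $i\sim j$ and $(\alpha_i,\beta)=(\alpha_j,\beta)=0$;
\item[(d)] on every triple \eqref{eq:triple},
\begin{align*}
&(\mathrm d_0)\quad\psi_i(\gamma_0)=(1-q)\psi_j(\gamma_0)+q\psi_j(\gamma_1),\\
&(\mathrm d_1)\quad\psi_j(\gamma_0)=(1-q)\psi_i(\gamma_1)+q\psi_i(\gamma_2),\\
&(\mathrm d_2)\quad\psi_j(\gamma_2)=\psi_i(\gamma_1).
\end{align*}
\end{enumerate}
\end{lemma}

\begin{proof}
Condition (a) is (F1). For (F2): if $(\alpha_j,\beta)=0$, which includes $\beta=\alpha_i$, then $\tau_je_\beta=e_\beta$; on $e_j$ both sides are $0$; and for $(\alpha_j,\beta)=-1$ the identity evaluated on $e_\beta$ or on $e_{\beta+\alpha_j}$ reads $f_i(e_{\beta+\alpha_j})=qf_i(e_\beta)$, which is (b). For (F3): on $e_i$ it reads $0=(1-q)+(q-1)$, on $e_j$ it is the same with the sides exchanged, on $e_{ij}$ it reads $q=q$, and for a pair $(0,0)$ it is (c). On $\gamma_a$ use \eqref{eq:tautriple} and divide by $q^{\operatorname{ht}\gamma_a}$: this gives $(\mathrm d_a)$. As (F3) is symmetric in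 $i,j$, both kinds of triples are covered.
\end{proof}

These conditions suggest the solution. The identities (b) and $(\mathrm d_2)$ are compatible with $\psi_i(\beta)=\kappa$ whenever $(\alpha_i,\beta)=1$. Then $(\mathrm d_1)$ becomes $\kappa-\psi_i(\gamma_2)=q^{-1}\big(\kappa-\psi_j(\gamma_0)\big)$, so for $(\alpha_i,\beta)=0$ we expect $\psi_i(\beta)=\kappa(1-q^{-m})$, where the counter $m=m_i(\beta)$ is $0$ on simple roots, is unchanged by the moves (b) and (c), and grows by one from $\gamma_0$ to $\gamma_2$. For $(\alpha_i,\beta)=-1$, the identities (b) and $(\mathrm d_0)$ are recursions on the height. A root can be reached along several chains of moves, so two consistency problems arise. The first is solved by a closed formula for $m_i$, and the second by a direct comparison.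

\subsection{The counter $m_i$}

Let $\Phi_i=\{\delta\in\Phi^+:(\alpha_i,\delta)=0\}$. Define the linear form $h_i(\mu)=\frac12\sum_{\delta\in\Phi_i}(\delta,\mu)$ on $L$, and put $m_i(\beta)=\frac12\big(\operatorname{ht}\beta-h_i(\beta)\big)$ for $\beta\in\Phi_i$.

\begin{lemma}\label{lem:m}
\begin{enumerate}
\item[(m0)] If $i\perp j$, then $h_i(\alpha_j)=1$ and $m_i(\alpha_j)=0$.
\item[(m1)] If $i\perp j$, $\beta\in\Phi_i$ and $(\alpha_j,\beta)=-1$, then $m_i(\beta+\alpha_j)=m_i(\beta)$.
\item[(m2)] If $i\sim j$ and $\beta\in\Phi_i\cap\Phi_j$, then $m_i(\beta)=m_j(\beta)$.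
\item[(m3)] On a triple \eqref{eq:triple}, $m_i(\gamma_2)=m_j(\gamma_0)+1$.
\item[(m4)] $m_i(\beta)$ is a nonnegative integer for all $\beta\in\Phi_i$.
\end{enumerate}
\end{lemma}

\begin{proof}
(m0) Since $s_j$ fixes $\alpha_i$, it permutes $\Phi_i\setminus\{\alpha_j\}$, and it changes the sign of the pairing with $\alpha_j$. So these roots contribute $0$ to $h_i(\alpha_j)$, and $\delta=\alpha_j$ contributes $1$.

(m1) Both $\operatorname{ht}$ and $h_i$ increase by $1$.

(m2) Let $w=s_is_j$. Then $w\alpha_i=s_i(\alpha_i+\alpha_j)=\alpha_j$, so $w$ maps the roots orthogonal to $\alpha_i$ bijectively onto those orthogonal to $\alpha_j$. By (R4) the positive roots made negative by $w$ form the set $\Phi(s_js_i)=\{\alpha_j,\alpha_i+\alpha_j\}$, which is disjoint from $\Phi_i$. Hence $w\Phi_i\subset\Phi_j$ and $w(-\Phi_i)\subset-\Phi_j$, so $w\Phi_i=\Phi_j$. Therefore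
\begin{equation}\label{eq:hw}
h_j(s_is_j\mu)=h_i(\mu)\qquad(\mu\in L,\ i\sim j).
\end{equation}
For $\beta\in\Phi_i\cap\Phi_j$ we have $w\beta=\beta$.

(m3) We have $s_js_i\gamma_0=s_j\gamma_1=\gamma_2$, so \eqref{eq:hw} with $i,j$ exchanged gives $h_i(\gamma_2)=h_j(\gamma_0)$, while the height increases by $2$.

(m4) Use induction on the height, for all $i$ at once. Simple roots are covered by (m0). Otherwise choose $j$ with $(\alpha_j,\beta)=1$; then $j\neq i$. If $j\perp i$, apply (m1) to $\beta-\alpha_j$. If $j\sim i$, then $\beta$ has pair $(0,1)$, so $\beta=\gamma_2$ in a triple and (m3) applies.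
\end{proof}

\begin{example}
In type $A_3$ with $1\sim2\sim3$ let $\beta=\alpha_1+\alpha_2+\alpha_3$. Then $\Phi_2=\{\beta\}$, $h_2(\beta)=1$ and $m_2(\beta)=1$, so the expected value is $f_2(e_\beta)=q^3\kappa(1-q^{-1})=(q-1)^2$. This is what (F3) forces: $f_1\tau_2e_{23}=qf_1(e_3)=0$ must equal $f_2\tau_1e_{23}=(1-q)(q-1)+f_2(e_\beta)$.
\end{example}

\subsection{The recursion}

Define $\psi_i(\beta)=\kappa$ if $(\alpha_i,\beta)=1$, and $\psi_i(\beta)=\kappa(1-q^{-m_i(\beta)})$ if $(\alpha_i,\beta)=0$. For $(\alpha_i,\beta)=-1$ define $\psi_i(\beta)$ by induction on $\operatorname{ht}\beta$, for all $i$ at once. If $\beta$ is simple, put $\psi_i(\beta)=0$. Otherwise call $j$ \emph{admissible} if $(\alpha_j,\beta)=1$ (so $j\ne i$), choose an admissible $j$, and put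
\begin{equation}\label{eq:rec}
\psi_i(\beta)=\begin{cases}\psi_i(\beta-\alpha_j)&j\perp i,\\ q^{-1}\psi_j(\beta-\alpha_j)+(1-q^{-1})\psi_i(\beta-\alpha_j)&j\sim i.\end{cases}
\end{equation}
In the first case $(\alpha_i,\beta-\alpha_j)=-1$. In the second, $(\alpha_j,\beta-\alpha_j)=-1$ and $(\alpha_i,\beta-\alpha_j)=0$.

\begin{lemma}\label{lem:rec}
Equation \eqref{eq:rec} holds for every admissible $j$.
\end{lemma}

\begin{proof}
Assume this for all roots of smaller height and all indices. Let $(\alpha_i,\beta)=-1$ and let $j\ne j'$ be admissible. We show that they give the same right-hand side.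

If $j\sim j'$, then $(\alpha_j+\alpha_{j'},\beta)=2$, so $\beta=\alpha_j+\alpha_{j'}$. As $(\alpha_i,\beta)=-1$, the vertex $i$ is joined to exactly one of the two, say $j$. The choice $j$ gives $q^{-1}\psi_j(\alpha_{j'})+(1-q^{-1})\psi_i(\alpha_{j'})=0$ by (m0), and the choice $j'$ gives $\psi_i(\alpha_j)=0$.

Let $j\perp j'$. Then $j'$ is admissible for $\beta-\alpha_j$ and $j$ is admissible for $\beta-\alpha_{j'}$, so $\beta''=\beta-\alpha_j-\alpha_{j'}\in\Phi^+$, with $(\alpha_j,\beta'')=(\alpha_{j'},\beta'')=-1$. By induction, using $j'\perp j$,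
\begin{equation}\label{eq:aux}
\psi_j(\beta-\alpha_j)=\psi_j(\beta'').
\end{equation}

\emph{Both $j,j'\perp i$.} The choice $j$ gives $\psi_i(\beta-\alpha_j)$, which equals $\psi_i(\beta'')$ by induction. This value is symmetric in $j,j'$.

\emph{$j\sim i$ and $j'\perp i$.} Here $(\alpha_i,\beta'')=0$, so $\psi_i(\beta-\alpha_j)=\psi_i(\beta'')$ by (m1). With \eqref{eq:aux}, the choice $j$ gives $q^{-1}\psi_j(\beta'')+(1-q^{-1})\psi_i(\beta'')$. The choice $j'$ gives $\psi_i(\beta-\alpha_{j'})$, and the inductive hypothesis, applied with $j$, turns this into the same expression.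

\emph{Both $j,j'\sim i$.} Now $(\alpha_i,\beta'')=1$, so $\beta'''=\beta''-\alpha_i\in\Phi^+$, with $(\alpha_i,\beta''')=-1$ and $(\alpha_j,\beta''')=(\alpha_{j'},\beta''')=0$. By induction, applied to $\psi_j(\beta'')$ with the admissible index $i$, we have $\psi_j(\beta'')=q^{-1}\psi_i(\beta''')+(1-q^{-1})\psi_j(\beta''')$. With \eqref{eq:aux}, the choice $j$ gives
\[
q^{-2}\psi_i(\beta''')+(1-q^{-1})\big[q^{-1}\psi_j(\beta''')+\psi_i(\beta-\alpha_j)\big].
\]
The root $\beta'''$ starts a triple for $(i,j')$ that ends in $\beta'''+\alpha_i+\alpha_{j'}=\beta-\alpha_j$, so $m_i(\beta-\alpha_j)=m_{j'}(\beta''')+1$ by (m3). The bracket equals $\kappa\,[\,q^{-1}+1-q^{-1-m_j(\beta''')}-q^{-1-m_{j'}(\beta''')}\,]$, which is symmetric in $j,j'$.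
\end{proof}

\begin{proposition}\label{prop:rho}
With these $\psi_i$, the assignment $s_k\mapsto\sigma_k$ defines a homomorphism $\rho\colon\mathcal A\to GL(V)$. For $a\in\mathcal A$, we have $a\in Q$ if and only if $\rho(a)|_{q=t=1}=1$.
\end{proposition}

\begin{proof}
We check the conditions of Lemma~\ref{lem:psi}. Condition (a) holds by (m0) and by the definition. In (b) the roots $\beta$ and $\beta+\alpha_j$ have the same pairing with $\alpha_i$. If it is $1$, both sides are $\kappa$; if it is $0$, use (m1); if it is $-1$, use \eqref{eq:rec} for $\beta+\alpha_j$ with the admissible index $j$. Condition (c) is (m2). Equation \eqref{eq:rec} for $\psi_j(\gamma_1)$ with the admissible index $i$ reads $q\psi_j(\gamma_1)=\psi_i(\gamma_0)+(q-1)\psi_j(\gamma_0)$, which is $(\mathrm d_0)$. With $m=m_j(\gamma_0)$, (m3) turns $(\mathrm d_1)$ into the identity $\kappa(1-q^{-m})=(1-q)\kappa+q\kappa(1-q^{-m-1})$. Both sides of $(\mathrm d_2)$ are $\kappa$. So the $\sigma_k$ satisfy the braid relations.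

We have $\sigma_ke_k=te_k$, and on $V/\Lambda e_k$ the map $\sigma_k$ agrees with $\tau_k$, whose blocks have determinant $1$ or $-q$. So $\det\sigma_k$ is a unit of $\Lambda$. All values $\psi_i(\beta)$ lie in $\kappa\,\mathbb Z[q^{\pm1}]$, by (m4) and induction, so they vanish at $q=1$. Hence at $q=t=1$ the map $\sigma_k$ fixes $e_k$ and sends $e_\beta$ to $e_{s_k\beta}$ for $\beta\ne\alpha_k$. This is the permutation action on the pairs $\{\pm\beta\}$, whose kernel is $Q$.
\end{proof}

\section{Faithfulness of $\rho$ and the order on $Q$}\label{sec:faithful}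

We follow Krammer's argument. The entries of $\sigma_k$ lie in $\mathbb Z[q^{\pm1}][t]$, so for $b\in\mathcal A^+$ we may put $t=0$ in $\rho(b)$ and give $q$ a fixed real value with $0<q<1$. The resulting matrix $\tau_b$ is the product of the real matrices $\tau_k$ along any word for $b$, and it is nonnegative because $q>0$ and $1-q>0$. Let $v_+=\sum_{\beta}e_\beta$, and let $Z(b)\subset\Phi^+$ be the set of $\beta$ such that $e_\beta$ has coefficient $0$ in $\tau_bv_+$. It depends only on $\rho(b)$, and $Z(1)=\emptyset$.

If $v=\sum c_\beta e_\beta$, the coefficient of $e_\beta$ in $\tau_kv$ is $0$ for $\beta=\alpha_k$, is $c_{s_k\beta}$ for $(\alpha_k,\beta)\in\{0,1\}$, and is $(1-q)c_\beta+qc_{s_k\beta}$ for $(\alpha_k,\beta)=-1$. When all $c_\beta\ge0$ no cancellation occurs. So for $b=s_kb_1$,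
\begin{equation}\label{eq:Z}
\alpha_k\in Z(b);\quad\text{for }\beta\ne\alpha_k:\ \beta\in Z(b)\iff\begin{cases}s_k\beta\in Z(b_1)&(\alpha_k,\beta)\ge0,\\ \beta,\ s_k\beta\in Z(b_1)&(\alpha_k,\beta)=-1.\end{cases}
\end{equation}
We want the converse of the first statement: $\alpha_k\in Z(b)$ implies that $s_k$ left-divides $b$. An induction that removes the first letter $s_l$ of a word for $b$ turns information about $\alpha_k$ into information about $s_l\alpha_k$, which need not be simple. So we prove the stronger statement that $\Phi(w)\subset Z(b)$ implies that $\hat w$ left-divides $b$. To run the induction we need an element above $w$ that begins with $s_l$ and still has its inversion set in $Z(b)$. The following closure property provides it. Call $Z\subset\Phi^+$ \emph{closed} if $\delta,\varepsilon\in Z$ and $\delta+\varepsilon\in\Phi$ imply $\delta+\varepsilon\in Z$.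

\begin{lemma}\label{lem:closed}
For every $b\in\mathcal A^+$ the set $Z(b)$ is closed.
\end{lemma}

\begin{proof}
Use induction on the length. Let $b=s_kb_1$, $\delta,\varepsilon\in Z(b)$ and $\gamma=\delta+\varepsilon\in\Phi$. The root $\gamma$ is positive and not simple. If one summand is $\alpha_k$, say $\delta=\alpha_k$, then $(\alpha_k,\varepsilon)=-1$ by (R1), so $\varepsilon\in Z(b_1)$; as $(\alpha_k,\gamma)=1$ and $s_k\gamma=\varepsilon$, we get $\gamma\in Z(b)$. If $\delta,\varepsilon\ne\alpha_k$, then $s_k\delta,s_k\varepsilon\in Z(b_1)$, so $s_k\gamma\in Z(b_1)$ by induction. This suffices when $(\alpha_k,\gamma)\ge0$. When $(\alpha_k,\gamma)=-1$, the pairings of $\delta,\varepsilon$ with $\alpha_k$ lie in $\{-1,0,1\}$ and have sum $-1$, so they are $-1$ and $0$. In both cases \eqref{eq:Z} puts the root itself in $Z(b_1)$. So $\gamma\in Z(b_1)$ by induction, and $\gamma\in Z(b)$.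
\end{proof}

\begin{lemma}\label{lem:greatest}
If $Z$ is closed, then $W_Z=\{w\in W:\Phi(w)\subset Z\}$ has a greatest element for $\le$.
\end{lemma}

\begin{proof}
We prove, by descending induction on $\ell(x)$, the statement $P(x)$: any $w,w'\in W_Z$ with $x\le w$ and $x\le w'$ have a common upper bound in $W_Z$. If $w=x$ or $w'=x$, the other element is an upper bound; this covers the case where $\ell(x)$ is maximal. Otherwise there are $i,j$ with $x\le xs_i\le w$ and $x\le xs_j\le w'$. If $i=j$, use $P(xs_i)$. Let $i\ne j$. By (R4), $\Phi(x)\cup\{x\alpha_i\}\subset\Phi(w)\subset Z$ and $x\alpha_j\in\Phi(w')\subset Z$, so $x\Phi^+_{ij}\subset Z$ because $Z$ is closed. Put $y=xw_{ij}$. By (R5) and (R4), $\Phi(y)=\Phi(x)\cup x\Phi_{ij}^+\subset Z$, so $y\in W_Z$, and $xs_i\le y$, $xs_j\le y$. By $P(xs_i)$ there is $u\in W_Z$ above $w$ and $y$. Since $xs_j\le y\le u$, the statement $P(xs_j)$ gives $u'\in W_Z$ above $u$ and $w'$. Finally $W_Z$ is finite and contains $1$, so $P(1)$ gives the lemma.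
\end{proof}

Closedness cannot be dropped: in type $A_2$ the set $Z=\{\alpha_1,\alpha_2\}$ gives $W_Z=\{1,s_1,s_2\}$.

\begin{lemma}\label{lem:divide}
If $\Phi(w)\subset Z(b)$, then $\hat w$ left-divides $b$.
\end{lemma}

\begin{proof}
Use induction on the length of $b$. For $b=1$ we get $\Phi(w)=\emptyset$ and $w=1$. Let $b=s_kb_1$ and let $w^*$ be the greatest element of $W_{Z(b)}$. Since $\alpha_k\in Z(b)$, we have $s_k\le w^*$, so $w^*=s_kw_1$ with $\ell(w_1)=\ell(w^*)-1$ and $\Phi(w_1)=s_k\big(\Phi(w^*)\setminus\{\alpha_k\}\big)$. By \eqref{eq:Z}, $s_k$ maps $Z(b)\setminus\{\alpha_k\}$ into $Z(b_1)$. So $\Phi(w_1)\subset Z(b_1)$, $\hat w_1$ left-divides $b_1$, and $\widehat{w^*}=s_k\hat w_1$ left-divides $b$. Since $w\le w^*$, (R6) completes the proof.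
\end{proof}

\begin{proposition}\label{prop:faithful}
The representation $\rho$ is faithful.
\end{proposition}

\begin{proof}
By (M1) it suffices to show that $b,b'\in\mathcal A^+$ and $\rho(b)=\rho(b')$ imply $b=b'$. We use induction on the length of $b$. By \eqref{eq:Z} and Lemma~\ref{lem:divide}, $s_k$ left-divides $b$ if and only if $\alpha_k\in Z(b)$. As $Z(b)=Z(b')$, the same generators left-divide $b$ and $b'$. If there are none, then $b=b'=1$. Otherwise $b=s_kb_1$ and $b'=s_kb_1'$ for a common $k$. Since $\sigma_k$ is invertible, $\rho(b_1)=\rho(b_1')$, and so $b_1=b_1'$.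
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
The map $\Lambda\to\mathbb Q[[\xi,\eta]]$, $q\mapsto1+\xi$, $t\mapsto1+\eta$, is well defined because $1+\xi$, $1+\eta$ are units. It is injective because it is injective on polynomials and each element of $\Lambda$ is a polynomial times a unit. Taking constant terms corresponds to putting $q=t=1$. By Propositions~\ref{prop:rho} and~\ref{prop:faithful}, $\rho$ embeds $Q$ in the group $G$ of Lemma~\ref{lem:congruence} with $N=|\Phi^+|$. This proves the claim for connected $\Gamma$ with $n\ge2$. For $A_1$ we have $Q=\mathbb Z$. If $\Gamma$ is disconnected, then $Q$ is the direct product of the groups $Q$ of the components, and Lemma~\ref{lem:cones}(b) applies. The pure Artin group is a subgroup of $Q$.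
\end{proof}

This method cannot order all of $\mathcal A$, since the matrices $\sigma_k$ are not congruent to $1$. For the elements outside $Q$ we turn to the surface.

\section{The action on a surface}\label{sec:surface}

\subsection{Plumbing and Dehn twists}
For each vertex $i$ take an oriented annulus with core curve $a_i$. For each edge $\{i,j\}$ choose in each of the two annuli a small square that crosses the annulus from one boundary circle to the other (disjoint squares for different edges), and glue the two squares by an orientation-preserving quarter turn. The result is a compact, connected, oriented surface $S$ with $\partial S\ne\emptyset$, in which $a_i,a_j$ cross once if $i\sim j$ and are disjoint if $i\perp j$. It deformation retracts onto $\bigcup a_i$. Since $\Gamma$ is a tree, this union is obtained by attaching the circles one at a time, each at a single point. Hence $\pi_1(S)$ is free of rank $n$, the classes $[a_i]$ form a basis of $H_1(S;\mathbb F_2)$, and $\chi(S)=1-n<0$.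

Let $\operatorname{Mod}(S)$ be the group of isotopy classes of homeomorphisms of $S$, where homeomorphisms and isotopies fix $\partial S$ pointwise. Let $a$ be a simple closed curve in the interior of $S$, with an annular neighborhood $U$ and orientation-preserving coordinates $(x,s)\in\mathbb R/\mathbb Z\times[0,1]$ on $U$. The \emph{left Dehn twist} $T_a$ is $(x,s)\mapsto(x-s,s)$ on $U$ and the identity outside $U$: an arc crossing $U$ is made to turn left and go once around. The formula is unchanged under $(x,s)\mapsto(-x,1-s)$, so the direction of crossing does not matter. The class of $T_a$ depends only on the isotopy class of $a$, and $T_a[c]=[c]+(a\cdot c)[a]$ in $H_1(S;\mathbb F_2)$, where $a\cdot c$ is the intersection number modulo $2$. Twists about disjoint curves commute, and twists about curves that cross once satisfy the braid relation \cite[Fact~3.9 and Prop.~3.11]{FM}. So $s_i\mapsto T_{a_i}$ defines a homomorphism $\mathcal A\to\operatorname{Mod}(S)$. Fix $p\in\partial S$, let $F=\pi_1(S,p)$, and let $\theta\colon\mathcal A\to\operatorname{Aut}(F)$ be the induced action, with image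 $H$ and kernel $K$.

\begin{lemma}\label{lem:KQ}
$K\subset Q$.
\end{lemma}

\begin{proof}
In $L/2L$ we have $s_i\alpha_j=\alpha_j+(\alpha_i,\alpha_j)\alpha_i$, and $(\alpha_i,\alpha_j)\equiv a_i\cdot a_j\pmod2$ for all $i,j$, including $i=j$. So $\alpha_i\mapsto[a_i]$ is an $\mathcal A$-equivariant isomorphism from $L/2L$ onto $H_1(S;\mathbb F_2)=F^{ab}/2F^{ab}$. Let $a\in K$ and $w=\pi(a)$. Then $w$ acts trivially on $L/2L$, so for $\beta\in\Phi$ we have $\beta-w\beta=2\mu$ with $\mu\in L$. Since $L$ is even, $4-2(\beta,w\beta)=4(\mu,\mu)\in8\mathbb Z$. As $|(\beta,w\beta)|\le2$, this forces $(\beta,w\beta)=\pm2$, that is, $w\beta=\pm\beta$.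
\end{proof}

\subsection{An invariant order on $F\setminus\{1\}$}
To apply Lemma~\ref{lem:action} we need an ordered set. The lifts of $p$ lie on the boundary of the universal cover, which is cyclically ordered, and removing one fixed lift leaves a linear order. The next lemma is a case of the theorem of Rourke--Wiest \cite{RW} and Short--Wiest \cite{SW} that $\operatorname{Mod}(S)$ is left-orderable when $\partial S\ne\emptyset$; we give the proof because Section~\ref{sec:positive} uses the specific order.

Since $\chi(S)<0$, the surface $S$ has a hyperbolic metric with geodesic boundary. Its universal cover $\tilde S$ is then a closed convex subset of $\mathbb H^2$ with nonempty interior, bounded by disjoint complete geodesics (\emph{boundary lines}), and the deck transformations are orientation-preserving isometries. Use the Klein model, in which $\mathbb H^2$ is the open unit disc and geodesics are chords. The closure $D$ of $\tilde S$ in the plane is a compact convex set with $\operatorname{int}D=\operatorname{int}\tilde S$. So $D$ is a topological closed disc, $\partial D$ is a Jordan curve,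 which we orient counterclockwise, and each boundary line is an open arc of $\partial D$. Deck transformations extend to orientation-preserving homeomorphisms of the closed unit disc that preserve $D$, so they preserve the cyclic order of $\partial D$.

Fix a lift $\tilde p\in\partial\tilde S$ of $p$ and identify $F$ with the deck group: $g\tilde p$ is the endpoint of the lift at $\tilde p$ of a loop representing $g$. The map $g\mapsto g\tilde p$ embeds $X=F\setminus\{1\}$ in the open arc $\partial D\setminus\{\tilde p\}$, and we give $X$ the counterclockwise order of this arc.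

\begin{lemma}\label{lem:order}
The group $H$ acts faithfully on $X$ by order-preserving bijections.
\end{lemma}

\begin{proof}
Faithfulness holds because $H\subset\operatorname{Aut}(F)$. Let $\phi$ be a homeomorphism of $S$ fixing $\partial S$ pointwise, and let $\tilde\phi$ be its lift fixing $\tilde p$. Lifting loops gives $\tilde\phi(g\tilde p)=\phi_*(g)\tilde p$. Now $g<g'$ means that $g\tilde p$ lies on the open counterclockwise arc $(\tilde p,g'\tilde p)$. So it suffices to prove: if $u\ne v$ and $z$ are points of $\partial\tilde S$ with $z\in(u,v)$, then $\tilde\phi z\in(\tilde\phi u,\tilde\phi v)$. The map $\tilde\phi$ is defined only on $\tilde S$, so we describe $(u,v)\cap\partial\tilde S$ inside $\tilde S$.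

Let $c$ be any arc from $u$ to $v$ with interior in $\operatorname{int}D$, for instance the union of the segments from an interior point to $u$ and to $v$. By the Jordan--Schoenflies theorem the pair $(D,c)$ is homeomorphic to a disc with a diameter. So $\tilde S\setminus c$ has two components; one contains $(u,v)\cap\partial\tilde S$ and the other contains $(v,u)\cap\partial\tilde S$. The first is the component that contains the points just after $u$ on the boundary line through $u$. The arc $\tilde\phi(c)$ is of the same kind, and $\tilde\phi$ maps the components of $\tilde S\setminus c$ onto those of $\tilde S\setminus\tilde\phi(c)$. On the boundary line through $u$ the map $\tilde\phi$ covers the identity, so it agrees there with a deck transformation, and it sends points just after $u$ to points just after $\tilde\phi u$. Hence it maps the first component onto the first component.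
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The set $X$ is countable. Fix an enumeration and let $\mathcal P_H$ be the cone given by Lemmas~\ref{lem:action} and~\ref{lem:order}. By Lemma~\ref{lem:KQ} and Theorem~\ref{thm:B}(2), $K$ has a positive cone $\mathcal P_K$. By Lemma~\ref{lem:cones}(a),
\begin{equation}\label{eq:cone}
\mathcal P=\theta^{-1}(\mathcal P_H)\cup\mathcal P_K
\end{equation}
is a positive cone in $\mathcal A$. By (M2) the order restricts to $\mathcal A^+$. The statement for all spherical types follows from the reduction to $E_8$ recalled in the introduction, with Lemma~\ref{lem:cones}(b) for reducible graphs.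
\end{proof}

\begin{remark}
Finiteness of $W$ enters through the finite rank of $V$, through (M1), and through the descending induction in Lemma~\ref{lem:greatest}. The simply-laced hypothesis gives (R1), the evenness of $L$ and the realization of the relations by twists. The hypothesis $n\ge2$ gives $\chi(S)<0$; for $n=1$ the surface is an annulus, $F$ is generated by the boundary circle through $p$, and $\theta$ is trivial.
\end{remark}

\section{Positive generators and the well-order}\label{sec:positive}

The cone \eqref{eq:cone} is not invariant under conjugation, so positivity of $s_i$ alone says nothing about its conjugates. What is invariant under conjugation is the property of moving no point of $X$ downward.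

\begin{lemma}\label{lem:twist}
Let $\Gamma$ be connected, simply laced and spherical with $n\ge2$. For each $i$ we have $\theta(s_i)\ne1$, and $\theta(s_i)x\ge x$ for all $x\in X$.
\end{lemma}

\begin{proof}
Choose $j\sim i$. Then $\theta(s_i)$ sends $[a_j]$ to $[a_j]+[a_i]\ne[a_j]$, so it is nontrivial. Since $a_i\cdot a_j=1$, the curve $a_i$ is neither null-homotopic nor homotopic into $\partial S$. Such a simple closed curve is isotopic to a simple closed geodesic in the interior of $S$. Let $T$ be the left twist supported in a thin metric neighborhood $U\subset\operatorname{int}S$ of this geodesic; it represents $T_{a_i}$.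

The preimage of $\operatorname{int}U$ in $\tilde S$ is a disjoint union of open \emph{strips}. Each strip $M$ is a neighborhood of fixed width of a complete geodesic $\lambda_M$, its \emph{axis}, which is a chord of $D$; the strips are disjoint from $\partial\tilde S$, and a compact set meets finitely many axes. Call the components of the complement of the strips in $\tilde S$ \emph{regions}. For a region $R$ let $\tilde T^R$ be the lift of $T$ that is the identity on $R$. For a strip $M$ adjacent to $R$ let $J(R,M)$ be the open arc of $\partial D$ between the endpoints of $\lambda_M$ on the side not containing $R$, ordered counterclockwise. Seen from $R$, looking across $M$, this order runs from right to left (Figure~\ref{fig:strip}). If $y\in\partial\tilde S\setminus R$, then $y\in J(R,M)$ for some $M$ adjacent to $R$: take the first axis crossed by a segment from $R$ to $y$.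

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw (0,0) circle (2);
\draw[very thick,->] (0:2) arc (0:180:2);
\filldraw[fill=gray!25] (-2,0) to[bend left=10] (2,0) to[bend left=10] (-2,0);
\filldraw[fill=gray!25] (35:2) to[bend left=8] (105:2) to[bend left=8] (35:2);
\draw[->] (0.5,0) -- (-0.5,0);
\node at (1.0,0) {\small $M$};
\node at (0,-0.45) {\small $d$};
\node at (0,-1.2) {$R$};
\node at (-0.7,0.9) {$R_1$};
\node at (0.65,1.15) {\small $M_2$};
\node at (140:2.65) {$J(R,M)$};
\fill (65:2) circle (1.5pt);
\node at (65:2.25) {$y$};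
\fill (250:2) circle (1.5pt);
\node at (250:2.25) {$\tilde p$};
\end{tikzpicture}
\caption{Schematic picture of the convex disc $D$. The lift of the left twist that fixes the region $R$ acts on the region $R_1$ across the strip $M$ as the translation $d$ along $M$, to the left as seen from $R$. The translation $d$ moves the arc $J(R,M)$ (thick) counterclockwise. A boundary point $y$ beyond a second strip $M_2$ is handled by induction.}\label{fig:strip}
\end{figure}

\emph{Claim.} The map $\tilde T^R$ preserves $J(R,M)\cap\partial\tilde S$, and $\tilde T^R(y)>y$ for all $y\in J(R,M)\cap\partial\tilde S$.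

The map $\tilde T^R$ fixes the edge of $M$ that lies in $R$. So in coordinates $(x,s)\in\mathbb R\times[0,1]$ on the closure of $M$, lifted from $U$ with $s=0$ on that edge, it is $(x,s)\mapsto(x-s,s)$. It maps $M$ to itself and fixes $R$, so it preserves both components of $\tilde S\setminus M$; this is the first assertion. Let $R_1$ be the region on the other side of $M$. On the edge $s=1$ the map $\tilde T^R$ agrees with the deck transformation $d$ that translates along $\lambda_M$ by one period to the left as seen from $R$. Two lifts of $T$ that agree at a point are equal, so $\tilde T^R=d\,\tilde T^{R_1}$. The isometry $d$ is hyperbolic: it fixes the two endpoints of $\lambda_M$, and the forward orbit of every other point of the closed disc converges to the left endpoint, which is the upper end of $J(R,M)$. Since $d$ preserves $D$ and the sides of $\lambda_M$, it is an order-preserving homeomorphism of $J(R,M)$ without fixed points, and $d(z)>z$ for all $z\in J(R,M)$.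

We use induction on the number of axes separating $y$ from $R$, which is finite. If $y\in R_1$, then $\tilde T^R(y)=d(y)>y$. Otherwise $y\in J(R_1,M_2)$ for a strip $M_2$ adjacent to $R_1$, and $M_2\ne M$ because $y$ and $R_1$ lie on the same side of $\lambda_M$. The far side of $\lambda_{M_2}$ is contained in the far side of $\lambda_M$, so $J(R_1,M_2)\subset J(R,M)$ with the same order. An axis other than $\lambda_M$ misses the connected set $R\cup M\cup R_1$, so exactly one axis fewer separates $y$ from $R_1$ than from $R$. By induction $\tilde T^{R_1}(y)>y$, and therefore $\tilde T^R(y)=d\big(\tilde T^{R_1}(y)\big)>d(y)>y$. This proves the claim.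

Let $R$ be the region containing $\tilde p$; then $\tilde T^R$ is the lift fixing $\tilde p$. For $x\in X$, the point $x\tilde p$ either lies in $R$ and is fixed, or lies in some $J(R,M)$ and is moved up. The arc $J(R,M)$ does not contain $\tilde p$, so its order is the one that defines the order of $X$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
\emph{Positive conjugates.} Let first $\Gamma$ be as in Lemma~\ref{lem:twist}, with the cone \eqref{eq:cone}. For $g\in\mathcal A_\Gamma$ and $x\in X$, apply the order-preserving map $\theta(g)$ to $\theta(s_i)\theta(g)^{-1}x\ge\theta(g)^{-1}x$; this gives $\theta(gs_ig^{-1})x\ge x$. Also $\theta(gs_ig^{-1})\ne1$. By Lemma~\ref{lem:action}, $gs_ig^{-1}\in\theta^{-1}(\mathcal P_H)\subset\mathcal P$. For $A_1$ take the usual order of $\mathbb Z$. For the irreducible spherical graphs that are not simply laced, Crisp \cite{Crisp} gives injective homomorphisms of Artin groups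
\[
B_n\to A_{2n-1},\qquad F_4\to E_6,\qquad H_3\to D_6,\qquad H_4\to E_8,\qquad I_2(m)\to A_{m-1}
\]
that send each generator to a nonempty product of pairwise commuting standard generators. Pull back the cone. A conjugate of a generator maps to a nonempty product of conjugates of generators, so it is positive. For reducible $\Gamma$ use Lemma~\ref{lem:cones}(b): a conjugate of a generator has a single nontrivial coordinate, which is a conjugate of that generator in its factor.

\emph{Deleting letters.} For $x,y\in\mathcal A_\Gamma^+$ we have $(xs_iy)(xy)^{-1}=xs_ix^{-1}>1$, so $xs_iy>xy$. Hence, if the word $u$ is obtained from the positive word $v$ by deleting letters, then $u\le v$.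

\emph{Well-order.} By (M2) the order restricts to a right-invariant total order on $\mathcal A_\Gamma^+$. Higman's lemma states that in every infinite sequence $u_1,u_2,\dots$ of words over a finite alphabet there are $k<l$ such that $u_k$ is obtained from $u_l$ by deleting letters. If $b_1>b_2>\cdots$ were an infinite descending sequence in $\mathcal A_\Gamma^+$, then choosing a word for each $b_k$ would give $k<l$ with $b_k\le b_l$, a contradiction. A total order without infinite descending sequences is a well-order.
\end{proof}

\begin{thebibliography}{9}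

\bibitem{Crisp}
Crisp, \emph{Injective maps between Artin groups}, in: Geometric Group Theory Down Under, de Gruyter, 1999, 119--137.

\bibitem{FM}
Farb and Margalit, \emph{A Primer on Mapping Class Groups}.

\bibitem{Marin}
I.~Marin, J. Group Theory \textbf{9} (2006), 483--485.

\bibitem{MR}
Jamie Mulholland and Dale Rolfsen, \emph{Local indicability and commutator subgroups of Artin groups}, arXiv:math/0606116 (2006).

\bibitem{RW}
Rourke and Wiest, Pacific J. Math. \textbf{194} (2000).

\bibitem{SW}
Short and Wiest, Enseign. Math. \textbf{46} (2000).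

\end{thebibliography}
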